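# A cw-expansive homeomorphism of a Peano curve with planar open sets

## 1. The tent map and its inverse limit

Let $I=[0,1]$ and let $T:I\to I$, $T(x)=\min(2x,2-2x)$, be the tent map. Follow the short interval $J=[\frac38,\frac7{16}]$ by hand:
$$TJ=[\tfrac34,\tfrac78],\qquad T^2J=[\tfrac14,\tfrac12],\qquad T^3J=[\tfrac12,1],\qquad T^4J=[0,1].$$
An interval of length $\frac1{16}$ has been stretched over all of $I$ in four steps. Nothing was special about $J$.

**Lemma 1.** For every non-degenerate closed interval $J\subseteq I$ there is $m\ge0$ with $T^mJ=I$, and then $T^{m'}J=I$ for all $m'\ge m$.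

*Proof.* As long as $\frac12\notin T^mJ$, the next step doubles the length. Lengths are at most $1$, so $\frac12\in T^mJ$ for some $m$. Then $1\in T^{m+1}J$ and $0\in T^{m+2}J$, so $T^{m+2}J=[0,\delta]$, with $\delta>0$ because $T$ is constant on no non-degenerate interval. While $\delta<\frac12$ the interval $[0,\delta]$ is sent to $[0,2\delta]$; once $\delta\ge\frac12$, one more step gives $I$. Finally $TI=I$. $\square$

The map $T$ is not injective. To get a homeomorphism we record whole orbits, past included:
$$K_u=\{a\in I^{\mathbb Z}: a_{k+1}=Ta_k\ \text{for all }k\},\qquad (Sa)_k=a_{k+1},\qquad d(a,a')=\sum_k2^{-|k|}|a_k-a_k'|.$$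
The set $K_u$ is compact, and the shift $S$ is a homeomorphism of it. It is connected: it is the intersection of the decreasing sequence of sets $\{a: a_{k+1}=Ta_k\text{ for }k\ge -N\}$, and each of these is a product of intervals (the coordinates $a_k$ with $k\le -N$ are free and determine the others). A decreasing intersection of continua is a continuum.

The shift stretches every piece of $K_u$. If $C\subseteq K_u$ is connected and compact with more than one point, some coordinate $a_k$ is non-constant on $C$. So $a_k(C)$ is a non-degenerate interval, and by Lemma 1 $a_{k+m}(C)=T^m(a_k(C))=I$ for some $m$. Hence the $0$-th coordinate maps $S^{k+m}(C)$ onto $I$, and $\operatorname{diam}S^{k+m}(C)\ge1$.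

The price is paid in local connectedness. Let $g_0(x)=x/2$ and $g_1(x)=1-x/2$ be the two inverse branches of $T$, and look at $G=\{a\in K_u:\frac14\le a_0\le\frac34\}$. For $a\in G$ and $k\ge1$ we never have $a_{-k}=\frac12$, since that would give $a_{-k+1}=1$ and hence $a_0\in\{0,1\}$. So the letter $c_k(a)$, equal to $0$ if $a_{-k}<\frac12$ and to $1$ if $a_{-k}>\frac12$, depends continuously on $a\in G$. The point $a$ is recovered from $a_0$ and $c=c_1c_2\dots$ by $a_{-k}=g_{c_k}(a_{-k+1})$. Therefore
$$G\cong[\tfrac14,\tfrac34]\times\{0,1\}^{\mathbb N},$$
an interval times a Cantor set. A connected subset of $G$ has constant $c$, while every neighborhood of a point contains points with different $c$. So $K_u$ is not locally connected at any point with $\frac14<a_0<\frac34$.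

We have a one-dimensional continuum (the dimension is checked in Section 9) whose shift stretches all subcontinua, but it is far from locally connected. Can one fill the Cantor gaps so that the space becomes locally connected, stays one-dimensional, and still has all its subcontinua stretched? If so, how tame can the result be: could a piece of it lie in the plane?

## 2. Peano curves, cw-expansiveness, planar open sets

A *continuum* is a compact connected metric space. It is non-trivial, or non-degenerate, if it has more than one point.

**Definition.** A homeomorphism $f$ of a compact metric space $X$ is *cw-expansive* (continuum-wise expansive) if there is a constant $\eta>0$ with $\sup_{n\in\mathbb Z}\operatorname{diam}f^n(C)>\eta$ for every non-trivial continuum $C\subseteq X$.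

**Definition.** A *Peano continuum* is a locally connected continuum. A *Peano curve* is a one-dimensional Peano continuum.

**Definition.** A space is *nowhere locally planar* if none of its non-empty open subsets embeds in $\mathbb R^2$.

*Example: the shift on $K_u$.* By Section 1 it is cw-expansive, with any $\eta<1$. But $K_u$ is not a Peano continuum.

*Example: the arc carries no cw-expansive homeomorphism.* Let $f$ be a homeomorphism of $I$ and $\eta>0$; put $g=f^2$, which is increasing. If $g=\mathrm{id}$, then every $f^n$ is $\mathrm{id}$ or $f$, and a short interval $C$ has all iterates short. Otherwise take $x$ with $g(x)\ne x$ and let $J$ be the interval between $x$ and $g(x)$. The intervals $g^n(J)$, $n\in\mathbb Z$, overlap at most in end points, and so do the intervals $f(g^n(J))$. So $\sum_n|f^n(J)|\le2$, and only finitely many $n$ have $|f^n(J)|>\eta$. By continuity of these finitely many $f^n$, a short enough interval $C\subseteq J$ has $|f^n(C)|\le\eta$ for all $n$.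

*Example: in dimension two a manifold can do it.* Let $A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ act on $\mathbb R^2/\mathbb Z^2$, and let $\eta<\frac1{16}$. Suppose $z,z'$ stay within distance $\eta$ under all iterates, and let $v$ be the shortest vector representing $z'-z$. Then $Av$ represents the difference of the images and $|Av|\le3|v|\le3\eta$. Two representatives differ by an integer vector, and $3\eta+\eta<1$, so $Av$ is the shortest representative and $|Av|\le\eta$. The same holds for $A^{-1}$, so $|A^nv|\le\eta$ for all $n\in\mathbb Z$. The matrix $A$ is symmetric with eigenvalues $\lambda>1>\lambda^{-1}>0$, so a non-zero $v$ would have $|A^nv|\to\infty$ as $n\to\infty$ or $n\to-\infty$. Hence $v=0$. So no non-trivial continuum stays small, and the torus is locally planar everywhere. The issue is thus dimension one.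

The following is stated with the problem, which comes from Jana Rodriguez Hertz, "Continuum-wise expansive homeomorphisms on Peano continua", arXiv:math/0406442 (2004). A Peano curve admitting an *expansive* homeomorphism is nowhere planar, nowhere rim-countable and consists of finitely many cyclic elements. A Peano curve admitting a *cw-expansive* homeomorphism is nowhere rim-countable and consists of finitely many cyclic elements; it has at most countably many local cut points, and every non-empty open subset of it contains a simple closed curve. (We use none of this.) The question is whether a Peano curve admitting a cw-expansive homeomorphism must be nowhere locally planar. The answer is no.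

**Theorem 1.** There are a one-dimensional Peano continuum $X$ and a homeomorphism $f:X\to X$ with $\sup_{n\in\mathbb Z}\operatorname{diam}f^n(C)\ge1$ for every non-trivial continuum $C\subseteq X$ (so $f$ is cw-expansive, with any constant $0<\eta<1$), such that some non-empty open subset of $X$ embeds in $\mathbb R^2$. Hence a Peano curve admitting a cw-expansive homeomorphism need not be nowhere locally planar.

**Theorem 2.** In this example there is a closed nowhere dense $f$-invariant set $K_0\subset X$ such that the set of points of $X$ having a planar neighborhood is open, dense and disjoint from $K_0$; every neighborhood of every point of $K_0$ contains a copy of the graph $K_{3,3}$.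

Textbook facts that we use:

- (F1) *Property S.* A compact metric space that for every $\varepsilon>0$ is a finite union of connected sets of diameter $<\varepsilon$ is locally connected. (Conversely, a Peano continuum is such a union for every $\varepsilon$, by compactness.) For example, $[0,1]$ is a union of short intervals, while $G$ in Section 1 has infinitely many components of diameter at least $\frac12$, and a small connected subset lies in one of them.
- (F2) *Boundary bumping.* If $C$ is a non-degenerate continuum, $w\in C$ and $U$ is open with $w\in U$, then $C\cap U$ contains a non-degenerate continuum containing $w$.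
- (F3) The quotient of a compact metrizable space by a closed equivalence relation is compact metrizable. A Hausdorff continuous image of a Peano continuum is a Peano continuum.
- (F4) *Dimension.* A compact metric space has dimension $\le1$ iff it has finite open covers of arbitrarily small mesh with every point in at most two members. Subspaces do not have larger dimension. A separable metric space that is a countable union of closed sets of dimension $\le1$ has dimension $\le1$ (countable sum theorem). A non-degenerate connected space has dimension $\ge1$. A subset of the plane with empty interior has dimension $\le1$ (Hurewicz–Wallman, *Dimension Theory*, Theorem IV.3).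
- (F5) *R. L. Moore's theorem.* If the plane is decomposed into compact connected sets, none of which separates the plane, and the quotient map is closed, then the quotient is homeomorphic to the plane.
- (F6) If a continuous non-constant map from an arc onto a Hausdorff space has connected fibers, the image is an arc whose end points are the images of the end points.
- (F7) The graph $K_{3,3}$ does not embed in the plane.

## 3. Bridges over the gaps of $K_u$

For a closed interval $J\subseteq I$ and an infinite $0$-$1$ word $c$, let $G_c$ be the set of $a\in K_u$ with $a_0\in J$ and $a_{-k}=g_{c_k}(a_{-k+1})$ for all $k\ge1$. For a finite word $w$ let $G_w$ be the union of the $G_c$ with $c$ beginning with $w$. Over $J$ the continuum $K_u$ is the union of the arcs (or points) $G_c$. Two words agreeing in the first $N$ letters give arcs within distance $2^{-N}$ of each other, so "at scale $2^{-N}$" only the $2^N$ sets $G_w$ with $|w|=N$ are apart. To connect them it is enough to join $G_{w0}$ to $G_{w1}$ for each word $w$ of each length $n-1$, and the added connecting set should stay over $J$, that is, have $a_0\in J$.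

Fix $w$ of length $n-1$ and $v_0\in J$, and put $v=g_{w_{n-1}}\cdots g_{w_1}(v_0)$. A point of $G_{w0}$ over $v_0$ has $a_{-(n-1)}=v$ and $a_{-n}=v/2$; a point of $G_{w1}$ over $v_0$ has $a_{-(n-1)}=v$ and $a_{-n}=1-v/2$. We want a connected *bridge* from one to the other on which $a_0$ is constantly $v_0=T^{n-1}v$.

*Finitely many bridges.* The sensible first try is to attach a finite graph $P$, carrying bridges over finitely many values $v\in\{v^1,\dots,v^r\}$, and all its iterates under the shift. For given $J$ and $n$, a bridge is needed over some $v\in g_{w_{n-1}}\cdots g_{w_1}(J)$ for each of the $2^{n-1}$ words $w$. These sets lie in the $2^{n-1}$ dyadic intervals of length $2^{-(n-1)}$, and each point is in at most two of those. So at most $2r$ of the $2^{n-1}$ pairs get their bridge. Bridges over a dense set of $v$ are needed, and since limits of continua are continua, a compact $P$ then has a bridge over every $v\in I$.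

*A bridge over every $v$.* Take the rectangle $I\times[0,\frac12]$ with coordinates $(\tau,y)$, glue $(\tau,\frac12)$ to $(1-\tau,\frac12)$, and put $x=T(\tau)$. The fiber $x^{-1}(v)$ consists of two vertical segments, over $v/2$ and $1-v/2$, joined at the top: a bridge between the bottom points over $v/2$ and $1-v/2$. Stretching is also plausible: if forward iteration applies $T$ to $x$ and backward iteration applies $T$ to $y$, then a continuum in the rectangle, on which $x$ or $y$ is non-constant, is stretched in one direction of time. The only failure is that the rectangle has dimension two.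

*A thinner set in the rectangle.* Suppose we look for a compact one-dimensional $L$ with maps $\tau,y:L\to I$ such that each fiber $V_\tau$ of the first map is connected and contains a point $b(\tau)$ with $y=0$ and a point $t(\tau)$ with $y=\frac12$. If $y$ is injective on each $V_\tau$, then $(\tau,y)$ embeds $L$ in $I^2$, and the image meets each vertical line in an interval containing $0$ and $\frac12$. So it contains the rectangle $I\times[0,\frac12]$, and $\dim L=2$. Removing holes from a square with the two coordinate projections is thus hopeless: the function $y$ *must* fold the fibers $V_\tau$. On the other hand it must not be constant on any non-degenerate continuum in $V_\tau$, or stretching is lost.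

So we ask for a planar one-dimensional Peano continuum $L$ with continuous $\tau,y:L\to I$ such that

- the fibers $V_\tau$ are connected and contain $b(\tau),t(\tau)$, with $y(b(\tau))=0$, $y(t(\tau))=\frac12$;
- $\tau$ and $y$ are never both constant on a non-degenerate continuum;
- every point lies in a connected set that meets $V_0$ and on which $y$ is constant (the horizontal analogue of a bridge, used where iterates of $P$ approach the other end of the dynamics).

## 4. Pinching off one loop

Here is how to make one hole in the square and keep all fibers connected. Remove $(\frac12,1]\times(\frac14,\frac34)$ from $I\times I$ and glue the two edges of the slot: $(\tau,\frac14)\sim(\tau,\frac34)$ for $\frac12\le\tau\le1$. The fiber $V_\tau$ is the arc $\{\tau\}\times I$ for $\tau<\frac12$. At $\tau=\frac12$ the points $\frac14$ and $\frac34$ are glued while everything between them is still there: an arc with a circle hanging from it. For $\tau>\frac12$ the circle is gone and $V_\tau$ is an arc again. A loop has been pinched off, and it bounds a hole. Let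
$$\varphi(v)=v\ \ (0\le v\le\tfrac12),\qquad\varphi(v)=1-v\ \ (\tfrac12\le v\le\tfrac34),\qquad \varphi(v)=v-\tfrac12\ \ (\tfrac34\le v\le1).$$
Since $\varphi(\frac14)=\varphi(\frac34)$, the function $y(\tau,v)=\varphi(v)$ survives the gluing. It folds $V_\tau$ for $\tau\le\frac12$, and it is constant on no arc. If $(\tau,v)$ is not removed, neither is $(\tau',v)$ for $\tau'<\tau$, so horizontal segments, on which $y$ is constant, lead back to $V_0$.

With one hole the space is still two-dimensional. To kill all interior we pinch off loops densely, and also inside the regions whose loops are pinched off later: the strip $[0,\frac12]\times[\frac14,\frac34]$ needs holes with smaller $\tau$. So the intervals are indexed by a tree, and the pinching time decreases from parent to child.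

## 5. A tree of intervals and a folding function

**Nodes.** A *node* is a finite sequence of natural numbers; $\emptyset$ is the root. The *children* of $j$ are the $jn$, $n\in\mathbb N$. The proper initial segments of $j$ are its *ancestors*, and $j$ *extends* its ancestors. Two nodes are comparable if they are equal or one extends the other. Every node has finitely many ancestors.

**Choices.** Choose $c_\emptyset=\frac12$ and $c_j>0$ for $j\ne\emptyset$ with $\sum_{j\ne\emptyset}c_j=\frac12$. Put $\tau_\emptyset=1$. Choose $(r_{jn},\tau_{jn})\in(0,c_j)\times(0,\tau_j)$ such that for each $j$ the sequence $((r_{jn},\tau_{jn}))_n$ is dense in $(0,c_j)\times(0,\tau_j)$, $r_{jn}\ne r_{jn'}$ for $n\ne n'$, and all $\tau_i$ with $i\ne\emptyset$ are distinct. This is possible: enumerate the nodes with parents before children, and choose the pair for $jn$ in the $n$-th member of a countable base (of non-empty sets) of $(0,c_j)\times(0,\tau_j)$, avoiding the finitely many values used so far. Note that $\tau$ strictly decreases from parent to child.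

**Intervals.** Node $j$ owns total length $c_j$, and the intervals of its children are inserted into this length at the positions $r_i$. Let $h_j=\sum\{c_i:i\text{ equals or extends }j\}$, so $h_\emptyset=1$. Put $I_\emptyset=[\alpha_\emptyset,\beta_\emptyset]=[0,1]$, and for a child $i$ of $j$
$$\alpha_i=\alpha_j+r_i+\sum\{h_{i'}:i'\text{ child of }j,\ r_{i'}<r_i\},\qquad \beta_i=\alpha_i+h_i,\qquad I_i=[\alpha_i,\beta_i].$$
If $i,i'$ are children of $j$ with $r_i<r_{i'}$, the sum for $i'$ contains the sum for $i$ and the term $h_i$, so
$$\alpha_{i'}-\beta_i\ge r_{i'}-r_i>0.\tag{1}$$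
Also $\alpha_i>\alpha_j$, and $\beta_i\le\alpha_j+r_i+(h_j-c_j)<\alpha_j+h_j=\beta_j$. Hence incomparable nodes have disjoint intervals, and if $i$ extends $j$, then $I_i$ lies in the interior of $I_j$. Consequences:
$$\text{the numbers }0,1,\alpha_i,\beta_i\ (i\ne\emptyset)\text{ are all distinct;}\tag{2}$$
$$\text{an end point of }I_i,\ i\ne\emptyset,\text{ lies in }(\alpha_k,\beta_k)\text{ exactly when }k\text{ is an ancestor of }i.\tag{3}$$
The nodes whose intervals contain a given $v$ form a chain.

Next,
$$h_{j_n}\to0\quad\text{for every sequence of distinct nodes }j_n.\tag{4}$$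
Indeed, given $\delta>0$ take a finite set $F$ of nodes with $\sum_{i\notin F}c_i<\delta$. If $h_j\ge\delta$, then some element of $F$ equals or extends $j$, and only finitely many $j$ have this property.

**Owned sets.** Let $O_j=I_j\setminus\bigcup_nI_{jn}$. These sets are pairwise disjoint, and $|O_j|=h_j-\sum_nh_{jn}=c_j$, where $|\cdot|$ is Lebesgue measure. Since $\sum_jc_j=1$, they fill $I$ up to measure $0$. Put
$$\mu_j(v)=|O_j\cap[0,v]|.$$
This is nondecreasing and $1$-Lipschitz, $\mu_j(\alpha_j)=0$ and $\mu_j(\beta_j)=c_j$. For a child $i$ of $j$,
$$\mu_j(\alpha_i)=\mu_j(\beta_i)=r_i,\tag{5}$$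
because $O_j\cap[\alpha_j,\alpha_i]$ is, up to a point, $[\alpha_j,\alpha_i]$ minus the children intervals with $r_{i'}<r_i$, and $O_j\cap I_i=\emptyset$. More generally, for all $j$ and all $i\ne\emptyset$,
$$|O_j\cap I_i|=0\ \text{ unless }j\text{ equals or extends }i,\tag{6}$$
since $I_j\cap I_i=\emptyset$ if the nodes are incomparable, and $I_i$ lies in a child interval of $j$ if $i$ extends $j$.

**Lemma 2.** If $v<v'$ in $I_j$ and $\mu_j(v)=\mu_j(v')$, then $[v,v']\subseteq I_i$ for some child $i$ of $j$.

*Proof.* We have $|O_j\cap[v,v']|=0$. If two children $i,i'$ with $r_i<r_{i'}$ had intervals meeting $[v,v']$, then $[\beta_i,\alpha_{i'}]\subseteq[v,v']$, and by (5) $|O_j\cap[v,v']|\ge\mu_j(\alpha_{i'})-\mu_j(\beta_i)=r_{i'}-r_i>0$, a contradiction. If no child interval met $[v,v']$, then $[v,v']\subseteq O_j$ would have measure $0$, a contradiction. So exactly one child interval $I_i$ meets $[v,v']$. The set $[v,v']\setminus I_i\subseteq O_j$ is null and relatively open in $[v,v']$, hence empty. $\square$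

**The folding function.** As in Section 4, each node other than the root contributes one tent:
$$\varphi=\mu_\emptyset+\sum_{j\ne\emptyset}\min(\mu_j,c_j-\mu_j).$$
The $j$-th summand is at most $c_j/2$, so the series converges uniformly, $\varphi$ is continuous and $0\le\varphi\le\frac12+\frac14=\frac34$. Also $\varphi(0)=0$ and $\varphi(1)=\mu_\emptyset(1)=\frac12$.

**Lemma 3.** $\varphi(\alpha_i)=\varphi(\beta_i)$ for every $i\ne\emptyset$.

*Proof.* If $j$ equals or extends $i$, then $O_j\subseteq I_i$, so $\mu_j(\alpha_i)=0$ and $\mu_j(\beta_i)=c_j$; the summand of $j$ is $0$ at both points. Otherwise $\mu_j(\alpha_i)=\mu_j(\beta_i)$ by (6). $\square$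

**Lemma 4.** If $\varphi$ is constant on a compact set $E\subseteq I$, then $|E|=0$.

*Proof.* We first compute $\varphi'$. Almost everywhere $\mu_j'=1_{O_j}$. The summand $\min(\mu_j,c_j-\mu_j)$ is $1$-Lipschitz, and its derivative is $\mu_j'$ on $\{\mu_j<c_j/2\}$ and $-\mu_j'$ on $\{\mu_j>c_j/2\}$. The set $\{\mu_j=c_j/2\}$ is a point or an interval on which $\mu_j$ is constant, so $O_j$ has measure $0$ in it, and the derivative is $0$ inside it. So the $j$-th summand is the integral of a function $\epsilon_j1_{O_j}$ with $\epsilon_j=\pm1$. Since $\sum_j1_{O_j}=1$ a.e., dominated convergence gives $\varphi(v)=\int_0^v\sum_j\epsilon_j1_{O_j}$, and $|\varphi'|=1$ a.e.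

At a non-isolated point of $E$ where $\varphi'$ exists, $\varphi'=0$. So almost every point of $E$ is isolated in $E$, and a subset of the line has only countably many isolated points. $\square$

## 6. The curve $L$

**Construction.** Let
$$Z=I\times I\setminus\bigcup_{i\ne\emptyset}(\tau_i,1]\times(\alpha_i,\beta_i),\qquad Z_\tau=\{v:(\tau,v)\in Z\}=I\setminus\bigcup_{i\ne\emptyset,\ \tau_i<\tau}(\alpha_i,\beta_i).$$
The removed sets are open in $I\times I$, so $Z$ is compact. It is *left-closed*: if $(\tau,v)\in Z$ and $0\le\tau'<\tau$, then $(\tau',v)\in Z$. Now sew up the slots: identify $(\tau,\alpha_i)\sim(\tau,\beta_i)$ whenever $i\ne\emptyset$, $\tau_i\le\tau\le1$ and these points are in $Z$. By (3), one of them is in $Z$ iff the other is. By (2), classes have at most two points. The relation is closed: consider a convergent sequence of identified pairs of distinct points. If a fixed $i$ occurs infinitely often, the limit pair satisfies the same closed condition; otherwise we may take distinct $i_n$, and then $h_{i_n}\to0$ makes the two limits equal. By (F3), $L=Z/{\sim}$ is compact metrizable. Let $q:Z\to L$ be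 the quotient map.

The maps $\tau:L\to I$ and $y:L\to I$, $y(q(\tau,v))=\varphi(v)$, are well defined (Lemma 3) and continuous. Put
$$V_\tau=q(\{\tau\}\times Z_\tau),\qquad b(\tau)=q(\tau,0),\qquad t(\tau)=q(\tau,1).$$
The points $0,1$ lie in no $I_i$ with $i\ne\emptyset$, so $b$ and $t$ are defined on all of $I$ and hit only one-point classes. They are embeddings, since $\tau(b(\tau))=\tau(t(\tau))=\tau$. Moreover $y\circ b=0$ and $y\circ t=\frac12$.

**Gaps.** For fixed $\tau$ call a maximal interval among the $(\alpha_i,\beta_i)$ with $i\ne\emptyset$, $\tau_i<\tau$ a *gap at time $\tau$*. Nodes have finitely many ancestors, so each such interval lies in a gap, and $Z_\tau$ is $I$ minus the gaps. Distinct gaps belong to incomparable nodes, so their closures are disjoint. By (3) and maximality, the end points of a gap lie in $Z_\tau$; they are identified by $q$ because $\tau_i<\tau$. Define the collapse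
$$\gamma_\tau:I\to V_\tau,\qquad\gamma_\tau(v)=q(\tau,v)\ (v\in Z_\tau),\qquad\gamma_\tau(v)=q(\tau,\alpha_i)\ (v\text{ in the gap }(\alpha_i,\beta_i)).$$
It is continuous. Let $v_n\to v$. If $v$ is in a gap, the sequence $\gamma_\tau(v_n)$ is eventually constant. Let $v\in Z_\tau$ and pass to subsequences. If $v_n\in Z_\tau$, use continuity of $q$. If all $v_n$ are in one gap $(\alpha_i,\beta_i)$, then $v$ is an end point of it, and $q(\tau,\alpha_i)=q(\tau,v)$. If the $v_n$ are in distinct gaps $(\alpha_{i_n},\beta_{i_n})$, then $\alpha_{i_n}\to v$ by (4), and $q(\tau,\alpha_{i_n})\to q(\tau,v)$.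

**Lemma 5.** For $v_1\le v_2$ the set $q(\{\tau\}\times(Z_\tau\cap[v_1,v_2]))$ is connected or empty. In particular $V_\tau$ is connected.

*Proof.* If $Z_\tau\cap[v_1,v_2]\ne\emptyset$, let $M$ be its convex hull, an interval with end points in $Z_\tau$. A gap that meets $M$ contains no end point of $M$, so it lies in $M$ and its end points lie in $Z_\tau\cap M$. Hence the set in question equals $\gamma_\tau(M)$, a continuous image of an interval. $\square$

**Lemma 6.** $L$ is a Peano continuum.

*Proof.* The set $q(Z\cap([c,d]\times[v_1,v_2]))$ is connected or empty. Indeed, by left-closedness each of its points $q(\tau,v)$ is joined inside it, by $q([c,\tau]\times\{v\})$, to $q(\{c\}\times(Z_c\cap[v_1,v_2]))$, which is connected by Lemma 5. With the whole square this shows that $L$ is connected. With fine grids, uniform continuity of $q$ gives finite covers of $L$ by connected sets of small diameter, and (F1) applies. $\square$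

**Lemma 7.** Each $z=q(\tau,v)\in L$ lies in the connected set $q([0,\tau]\times\{v\})$, which meets $V_0$ and on which $y$ is constant.

*Proof.* Left-closedness, and $y=\varphi(v)$ on this set. $\square$

The next lemma is the heart of the stretching. Let $C\subseteq V_\tau$ be a continuum with $y|_C$ constant, and let $E$ be the set of $v\in Z_\tau$ with $q(\tau,v)\in C$. Lemma 4 gives $|E|=0$. That alone is not enough: collapsing the gaps of the null middle-third Cantor set produces an arc. What saves us is that the functions $\mu_j$ survive the collapse, at least modulo $c_j$, when $j$ has not yet been pinched off.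

**Lemma 8.** No non-degenerate continuum $C\subseteq V_\tau$ has $y|_C$ constant.

*Proof.* Suppose $y|_C$ is constant, and let $E=\{v\in Z_\tau:q(\tau,v)\in C\}$. This set is compact and $\varphi$ is constant on it, so $|E|=0$ by Lemma 4. We show that $C$ is a point.

**Step 1: coordinates on $V_\tau$ that are constant on $C$.** Call $j$ *alive* if $j=\emptyset$ or $\tau_j\ge\tau$. For alive $j\ne\emptyset$ let $\kappa_j(q(\tau,v))=\mu_j(v)\in\mathbb R/c_j\mathbb Z$, and let $\kappa_\emptyset(q(\tau,v))=\mu_\emptyset(v)\in\mathbb R$. These are well defined. Let $i\ne\emptyset$ with $\tau_i\le\tau$, so that $\alpha_i$ and $\beta_i$ may be identified. By (6), $\mu_j(\beta_i)-\mu_j(\alpha_i)=|O_j\cap I_i|$ is $0$ unless $j$ equals or extends $i$. If $j=i$, it is $c_j$. If $j$ extends $i$, then $\tau_j<\tau_i\le\tau$ and $j$ is not alive. For $j=\emptyset$ the difference is $0$. So the $\kappa_j$ are well defined, and they are continuous. The set $\kappa_j(C)$ is connected, and it is the image of the null set $E$ under a $1$-Lipschitz map (followed by the projection to the circle), so it is null. A connected null subset of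 a line or circle is a point. Thus each alive $\kappa_j$ is constant on $C$.

**Step 2: two points of $E$ are the two end points of one interval.** Let $v<v'$ in $E$. From $\mu_\emptyset(v)=\mu_\emptyset(v')$ and Lemma 2 we get $[v,v']\subseteq I_i$ for a child $i$ of $\emptyset$. Now suppose $[v,v']\subseteq I_i$ for some $i\ne\emptyset$.

- If $i$ is not alive, then $\tau_i<\tau$ and $Z_\tau\cap(\alpha_i,\beta_i)=\emptyset$, which forces $v=\alpha_i$ and $v'=\beta_i$.
- If $i$ is alive, then $\mu_i(v)\equiv\mu_i(v')$ modulo $c_i$, with $0\le\mu_i(v)\le\mu_i(v')\le c_i$. Either $\mu_i(v)=\mu_i(v')$, and then $[v,v']$ lies in the interval of a child of $i$ by Lemma 2. Or $\mu_i(v)=0$ and $\mu_i(v')=c_i$. In the latter case $v=\alpha_i$, since otherwise Lemma 2 would put $[\alpha_i,v]$ into a child interval of $i$, while $\alpha_i$ lies in none; likewise $v'=\beta_i$.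

As long as we are not in a terminal case, we pass from $i$ to a child. Since $h_i\to0$ along a chain and $v'-v>0$, the process stops, and $\{v,v'\}=\{\alpha_i,\beta_i\}$ for some $i$.

**Step 3: conclusion.** By (2), a point has at most one possible partner, so $E$ has at most two points. Hence $C$ is finite and connected, so it is a point. $\square$

The remaining lemma on $L$ says that pinching points are everywhere; this will make holes everywhere.

**Lemma 9.** The set $\{q(\tau_i,\alpha_i):i\ne\emptyset\}$ is dense in $L$.

*Proof.* Here $(\tau_i,\alpha_i)\in Z$, since $\alpha_i$ is interior only to $I_k$ for ancestors $k$ of $i$, and these have $\tau_k>\tau_i$.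

**Step 1: reduction to points whose height lies in some $O_j$.** We show that the points $(\tau',v')$ with $v'\in O_j$ and $0<\tau'<\tau_j$ for some $j$ are dense in $Z$. They are in $Z$, because $v'$ lies only in the intervals of $j$ and its ancestors, whose $\tau$-values are $\ge\tau_j>\tau'$. Let $(\tau,v)\in Z$.

- Suppose $v$ lies in infinitely many $I_j$. These form a chain and $v$ is interior to each of them, so $\tau_j\ge\tau$ because $(\tau,v)\in Z$. Moreover $\alpha_j\in O_j$ and $\alpha_j\to v$ along the chain. Approximate by $(\tau',\alpha_j)$ with $0<\tau'<\tau_j$ and $\tau'$ close to $\tau$.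
- Otherwise let $j$ be the longest node with $v\in I_j$, so $v\in O_j$. If $j=\emptyset$ or $\tau_j\ge\tau$, take $v'=v$ and $0<\tau'<\tau_j$ close to $\tau$.
- In the remaining case $j\ne\emptyset$ and $\tau_j<\tau$. As $(\tau,v)\in Z$, we have $v\in\{\alpha_j,\beta_j\}$, say $v=\alpha_j$. Let $k$ be the parent of $j$. Then $v$ is interior to $I_k$, so $k=\emptyset$ or $\tau_k\ge\tau$. For small $\delta>0$ the interval $[\alpha_j-\delta,\alpha_j]\subseteq I_k$ lies in no child interval of $k$, because $I_j$ is the only one containing $\alpha_j$. By Lemma 2, $|O_k\cap[\alpha_j-\delta,\alpha_j]|>0$. Take $v'\in O_k$ near $\alpha_j$ and $0<\tau'<\tau_k$ near $\tau$. For $v=\beta_j$ use $[\beta_j,\beta_j+\delta]$ in the same way.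

**Step 2: approximation of such points by pinching points.** Given $v'\in O_j$ and $0<\tau'<\tau_j$, choose children $i$ of $j$ with $(r_i,\tau_i)\to(\mu_j(v'),\tau')$. Since $v'$ lies in no child interval of $j$, Lemma 2 shows that $\mu_j$ takes the value $\mu_j(v')$ on $I_j$ only at $v'$. As $\mu_j(\alpha_i)=r_i\to\mu_j(v')$ by (5), compactness of $I_j$ gives $\alpha_i\to v'$. So $(\tau_i,\alpha_i)\to(\tau',v')$. $\square$

## 7. $L$ lies in the plane and is one-dimensional

The map $(\tau,v)\mapsto q(\tau,v)$ goes from a planar set onto $L$, but its identifications jump across the removed slots. We present $L$ instead as a quotient of another planar set in which every identification class is connected. At time $\tau_i$ the vertical line is thickened to a strip. In this strip the hole is an honest open rectangle $H_i$; its left side becomes the pinched loop, and its other three sides are collapsed to the single pinching point. To the right of the strip the slot is filled in and collapsed vertically.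

**Lemma 10.** $L$ embeds in $\mathbb R^2$, and $\dim L\le1$.

*Proof.*

**Step 1: the thickened time axis.** Choose $w_i>0$ with $\sum_{i\ne\emptyset}w_i=1$ and put $\theta^-(\tau)=\tau+\sum_{\tau_i<\tau}w_i$ and $\theta^+(\tau)=\tau+\sum_{\tau_i\le\tau}w_i$. For $\tau<\tau'$ we have $\theta^+(\tau)<\theta^-(\tau')$, so the intervals $[\theta^-(\tau),\theta^+(\tau)]$ are disjoint and ordered like $I$. They cover $[0,2]$: given $\sigma$, let $\tau$ be the supremum of the $\tau'$ with $\theta^-(\tau')\le\sigma$. As $\theta^-$ is left-continuous, $\theta^-(\tau)\le\sigma$. If $\tau<1$, then $\theta^-(\tau')>\sigma$ for $\tau'>\tau$, and $\theta^-(\tau')\to\theta^+(\tau)$ as $\tau'\downarrow\tau$ gives $\theta^+(\tau)\ge\sigma$; if $\tau=1$, then $\theta^+(1)=2\ge\sigma$. Let $\rho(\sigma)$ be the $\tau$ with $\sigma\in[\theta^-(\tau),\theta^+(\tau)]$. The map $\rho:[0,2]\to I$ is nondecreasing and onto, hence continuous. The set $\rho^{-1}(\tau_i)=B_i=[\sigma_i^-,\sigma_i^+]$ has length $w_i$, and all other fibers of $\rho$ are points.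

Let $R=[0,2]\times I$, $H_i=(\sigma_i^-,\sigma_i^+)\times(\alpha_i,\beta_i)$ and $R'=R\setminus\bigcup_{i\ne\emptyset}H_i$, which is compact. For $\sigma\in[0,2]$ let $\Delta(\sigma)=\{i\ne\emptyset:\sigma_i^+\le\sigma\}$. Then
$$\tau_i<\rho(\sigma)\ \Rightarrow\ i\in\Delta(\sigma)\ \Rightarrow\ \tau_i\le\rho(\sigma).\tag{7}$$

**Step 2: the map $m:R'\to L$.** We define it by two rules.

- *First rule.* If $v\in(\alpha_j,\beta_j)$ for some $j\in\Delta(\sigma)$, take the shortest such $j$ (these nodes form a chain) and put $m(\sigma,v)=q(\rho(\sigma),\alpha_j)$.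
- *Second rule.* Otherwise put $m(\sigma,v)=q(\rho(\sigma),v)$.

The points used are in $Z$. In the second rule, $v$ is in no $(\alpha_i,\beta_i)$ with $\tau_i<\rho(\sigma)$, by (7). In the first rule, $\alpha_j$ is interior only to intervals of ancestors $k$ of $j$; if $k\ne\emptyset$, then $v\in(\alpha_k,\beta_k)$ and $k$ is shorter than $j$, so $k\notin\Delta(\sigma)$ and $\tau_k\ge\rho(\sigma)$.

The map $m$ is onto. Let $(\tau,v)\in Z$ and $\sigma=\min\rho^{-1}(\tau)=\theta^-(\tau)$. Then $\Delta(\sigma)=\{i\ne\emptyset:\tau_i<\tau\}$. Also $(\sigma,v)\in R'$, since $\sigma$ is in the interior of no $B_i$. As $(\tau,v)\in Z$, the second rule applies and gives $q(\tau,v)$.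

**Step 3: $m$ is continuous.** Let $(\sigma_n,v_n)\to(\sigma,v)$ in $R'$. We first record:

(∗) If $v\in(\alpha_j,\beta_j)$ and $j\in\Delta(\sigma)$, then $j\in\Delta(\sigma_n)$ and $v_n\in(\alpha_j,\beta_j)$ for all large $n$.

The second part is clear. If the first failed, then $\sigma_n<\sigma_j^+$ infinitely often; for such large $n$, $v_n\in(\alpha_j,\beta_j)$ and $(\sigma_n,v_n)\notin H_j$ give $\sigma_n\le\sigma_j^-$. In the limit $\sigma\le\sigma_j^-<\sigma_j^+\le\sigma$, a contradiction.

It suffices to treat sequences of the following three types, since every subsequence has a further subsequence of one of them.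

- *Type 1: the second rule applies for all $n$.* Then $m(\sigma_n,v_n)=q(\rho(\sigma_n),v_n)\to q(\rho(\sigma),v)$. By (∗), $v$ is in no open interval of a node of $\Delta(\sigma)$, so $m(\sigma,v)=q(\rho(\sigma),v)$.
- *Type 2: the first rule applies with distinct nodes $j_n$.* By (4), $\alpha_{j_n}\to v$, so the limit is $q(\rho(\sigma),v)$. If $v$ were in the open interval of some $j\in\Delta(\sigma)$, then by (∗) the shortest node $j_n$ would be $j$ or an ancestor of $j$ for large $n$, which leaves only finitely many values. So the second rule applies at $(\sigma,v)$ and $m(\sigma,v)=q(\rho(\sigma),v)$.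
- *Type 3: the first rule applies with a constant node $j$.* From $\sigma_j^+\le\sigma_n$ we get $j\in\Delta(\sigma)$; also $v\in I_j$, and the limit is $q(\rho(\sigma),\alpha_j)$. No ancestor $k\ne\emptyset$ of $j$ is in $\Delta(\sigma)$: otherwise $v\in I_j\subset(\alpha_k,\beta_k)$, and (∗) gives $k\in\Delta(\sigma_n)$ and $v_n\in(\alpha_k,\beta_k)$ for large $n$, against the choice of $j$ as the shortest node. If $v\in(\alpha_j,\beta_j)$, then the first rule at $(\sigma,v)$ uses $j$, and $m(\sigma,v)=q(\rho(\sigma),\alpha_j)$. If $v\in\{\alpha_j,\beta_j\}$, then by (3) $v$ is in no open interval of a node of $\Delta(\sigma)$, so $m(\sigma,v)=q(\rho(\sigma),v)$, and this equals $q(\rho(\sigma),\alpha_j)$ because $\tau_j\le\rho(\sigma)$.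

**Step 4: the fibers of $m$.** We show that each fiber is a point, a segment, a closed rectangle or an arc made of three sides of a rectangle. Consider the fibers over points of $V_\tau$.

Let $\tau\notin\{\tau_i\}$. There is one $\sigma$ with $\rho(\sigma)=\tau$, and $\Delta(\sigma)=\{k\ne\emptyset:\tau_k<\tau\}$. If $\alpha_j\sim\beta_j$ at time $\tau$, then $\tau_j<\tau$, and since these points are in $Z_\tau$, no ancestor $k\neq\emptyset$ of $j$ has $\tau_k<\tau$; so $(\alpha_j,\beta_j)$ is a gap. The first rule sends each gap to the class of its end points. So the fibers are $\{\sigma\}\times\{v\}$ and $\{\sigma\}\times I_j$, with $(\alpha_j,\beta_j)$ a gap at time $\tau$.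

Let $\tau=\tau_i$. Then $\sigma$ ranges over $B_i$. For $\sigma\in B_i\setminus\{\sigma_i^+\}$ we have $\Delta(\sigma)=\{k\ne\emptyset:\tau_k<\tau_i\}$, and $\Delta(\sigma_i^+)$ contains in addition just $i$. Ancestors of $i$ are in none of these sets, because their $\tau$-values exceed $\tau_i$. In the strip $B_i\times I$ only $H_i$ is removed. As before, if $\alpha_j\sim\beta_j$ at time $\tau_i$, then $j=i$ or $(\alpha_j,\beta_j)$ is a gap at time $\tau_i$.

- *Over the class of $(\tau_i,\alpha_i)$ and $(\tau_i,\beta_i)$.* At $v\in\{\alpha_i,\beta_i\}$ the second rule applies for all $\sigma\in B_i$. The first rule gives this class only with $j=i$, that is, for $\sigma=\sigma_i^+$ and $v\in(\alpha_i,\beta_i)$. The fiber is $B_i\times\{\alpha_i,\beta_i\}\cup\{\sigma_i^+\}\times I_i$, an arc.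
- *Over a class of points at heights in $(\alpha_i,\beta_i)$.* A gap with an end point there belongs to a node that extends $i$, so it lies in $(\alpha_i,\beta_i)$. At heights in $(\alpha_i,\beta_i)$ only $\sigma_i^-$ and $\sigma_i^+$ remain in $R'$, and $\sigma_i^+$ gives the previous class. So the fiber is $\{\sigma_i^-\}\times\{v\}$ or $\{\sigma_i^-\}\times I_j$ with $(\alpha_j,\beta_j)$ a gap.
- *Over a class of points at heights outside $I_i$.* There the rules do not depend on $\sigma\in B_i$. The fiber is $B_i\times\{v\}$ or $B_i\times I_j$ with $(\alpha_j,\beta_j)$ a gap; here $I_j\cap I_i=\emptyset$, since $j$ neither equals nor extends $i$ and is not an ancestor of $i$.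

**Step 5: embedding by Moore's theorem.** Decompose $\mathbb R^2$ into the fibers of $m$ and the single points outside $R'$. All members are compact and connected and do not separate the plane. The quotient map $\Pi$ is closed: the saturation of a closed set $F$ is $F\cup m^{-1}(m(F\cap R'))$, which is closed because $m(F\cap R')$ is compact. By (F5) the quotient is a plane. Since $m$ and $\Pi|_{R'}$ have the same fibers and $R'$ is compact, $L\cong\Pi(R')$, a subset of this plane.

**Step 6: dimension.** We show that $\Pi(R')$ has empty interior in the quotient plane. Suppose a non-empty open set $W$ is contained in $\Pi(R')$. By Lemma 9, $W$ contains the point corresponding to some $q(\tau_i,\alpha_i)$. So the open set $\Pi^{-1}(W)$ contains the fiber over it, in particular $(\sigma,\alpha_i)$ with $\sigma\in(\sigma_i^-,\sigma_i^+)$, and hence nearby points of $H_i$. But points of $H_i$ are not in $R'$, and their images are not in $\Pi(R')$, a contradiction. By (F4), $\dim L\le1$. $\square$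

## 8. The folded piece $P$

A bridge must join $b(v/2)$ to $b(1-v/2)$, so we fold the top edge as in Section 3. Let $P=L/(t(\tau)\sim t(1-\tau))$ with quotient map $\pi$. The relation is closed, so $P$ is a Peano continuum by (F3) and Lemma 6. The set $\pi(t(I))$ is an arc. The set $L\setminus t(I)$ is open and saturated, so $\pi$ maps it homeomorphically onto the open set $P\setminus\pi(t(I))$, which is $\sigma$-compact. By the countable sum theorem, $\dim P\le1$.

On $P$ the functions
$$x=T\circ\tau,\qquad y,\qquad \xi=\tau\cdot\max(0,1-2y)$$
are well defined and continuous: $T(\tau)=T(1-\tau)$, and on $t(I)$ we have $y=\frac12$ and $\xi=0$. The function $\tau$ itself does not survive the fold; $\xi$ is a substitute that agrees with $\tau$ on $b(I)$. We write $b(\tau),t(\tau),V_\tau,t(I),\dots$ also for the images in $P$. Let $Q=b(I)\cup V_0\subset P$, a closed set.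

**Lemma 11.**

(a) For $v\in I$ the set $x^{-1}(v)=V_{v/2}\cup V_{1-v/2}$ is connected and contains $b(v/2)$ and $b(1-v/2)$.

(b) Every $z\in P$ lies in a connected set that meets $V_0$ and on which $y$ is constant.

(c) If $C\subseteq P$ is a non-degenerate continuum, then $x(C)$ or $y(C)$ is non-degenerate.

*Proof.* (a) The two sets are connected by Lemma 5 and share the point $t(v/2)=t(1-v/2)$. (b) This is Lemma 7. (c) If $C\subseteq t(I)$, note that $x$ is injective on the arc $t(I)\subset P$, because $T(\tau)=T(\tau')$ only for $\tau'\in\{\tau,1-\tau\}$. Otherwise, by boundary bumping, $C$ contains a non-degenerate continuum $C'\subseteq P\setminus t(I)\cong L\setminus t(I)$. If $x$ and $y$ were constant on $C'$, then $\tau$ would take at most two values on the connected set $C'$, so it would be constant. Then $C'\subseteq V_\tau$ with $y|_{C'}$ constant, contradicting Lemma 8. $\square$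

## 9. The space $X$ and the homeomorphism $f$

The plan is to attach copies $P_n$ of $P$ ($n\in\mathbb Z$), permuted by $f$, to the attractor $K_u$, with $a_0=T^{n-1}x$ on $P_n$ for $n\ge1$ and with $b(I)$ glued to an arc in $K_u$. As $n\to-\infty$ these copies must accumulate somewhere too: on a repeller $K_s$, a mirror image of $K_u$, to which $V_0$ is glued. The copies $P_n$ build the bridges for $K_u$ only. The bridges for $K_s$ are built by mirror copies $P'_n$.

**Attractor and repeller.** Besides $K_u$ let
$$K_s=\{b\in I^{\mathbb Z}:b_{k-1}=Tb_k\ \text{for all }k\}.$$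
Define $u(\tau)\in K_u$ by $u(\tau)_k=T^k\tau$ for $k\ge0$ and $u(\tau)_k=2^k\tau$ for $k\le0$ (indeed $T(2^k\tau)=2^{k+1}\tau$ for $k\le-1$), and $s(y)\in K_s$ by $s(y)_k=u(y)_{-k}$.

**Sequences attached to points of $P$.** For $z\in P$ put
$$\Theta_u(z)_k=\begin{cases}T^{k-1}x(z)&k\ge1\\2^k\xi(z)&k\le0\end{cases},\qquad\Theta_s(z)_k=\begin{cases}T^{-k}y(z)&k\le0\\2^{-k}y(z)&k\ge0,\end{cases}$$
$$\Theta'_u(z)_k=\Theta_s(z)_{-k},\qquad\Theta'_s(z)_k=\Theta_u(z)_{-k}.$$
All are continuous in $z$. Where $\tau$ makes sense, $T^{k-1}x=T^k\tau$. On $b(I)$ we have $y=0$ and $\xi=\tau$; on $V_0$ we have $x=\xi=0$ (also at $t(0)=t(1)$). Hence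
$$\Theta_u(b(\tau))=u(\tau),\quad\Theta_s(b(\tau))=0;\qquad\Theta_u(z)=0,\quad\Theta_s(z)=s(y(z))\quad(z\in V_0).\tag{8}$$

**Separating the copies.** Let $\Lambda:P\to\ell^2$ be continuous with $\Lambda^{-1}(0)=Q$ and $\Lambda$ injective on $P\setminus Q$: embed the compact metrizable space $P/Q$ in $\ell^2$ with the point $Q$ going to $0$. Put $M_\Lambda=\sup\|\Lambda\|$. Let $H=\ell^2(\mathbb Z\times\{0,1\};\ell^2)$, and write $ve_{n,\epsilon}$ for the vector $v$ in slot $(n,\epsilon)$. In $I^{\mathbb Z}\times I^{\mathbb Z}\times H$, with metric $\sum_k2^{-|k|}|a_k-a'_k|+\sum_k2^{-|k|}|b_k-b'_k|+\|h-h'\|$, put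
$$\Psi_n(z)=(S^n\Theta_u(z),\,S^n\Theta_s(z),\,2^{-|n|}\Lambda(z)e_{n,0}),\qquad\Psi'_n(z)=(S^n\Theta'_u(z),\,S^n\Theta'_s(z),\,2^{-|n|}\Lambda(z)e_{n,1}),$$
$P_n=\Psi_n(P)$ and $P'_n=\Psi'_n(P)$. Identify $K_u$ with $K_u\times\{0\}\times\{0\}$ and $K_s$ with $\{0\}\times K_s\times\{0\}$; they meet only in $p=(0,0,0)$. Let
$$K_0=K_u\cup K_s,\qquad X=K_0\cup\bigcup_{n\in\mathbb Z}(P_n\cup P'_n).$$

For later use we list coordinates. For $n,k$ in the indicated ranges,
$$\text{on }P_n:\quad a_k=T^{k+n-1}x\ (k+n\ge1),\qquad b_k=2^{-(k+n)}y\ (k+n\ge0),\qquad b_k=T^{-(k+n)}y\ (k+n\le0);\tag{9}$$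
$$\text{on }P'_n:\quad a_k=T^{k+n}y\ (k+n\ge0),\qquad b_k=2^{-(k+n)}\xi\ (k+n\ge0).\tag{10}$$

**The map.** Let $f$ be the restriction to $X$ of $S\times S\times B$, where $B$ is the bounded linear map with bounded inverse given by $B(ve_{n,\epsilon})=2^{|n|-|n+1|}ve_{n+1,\epsilon}$. Then $f\Psi_n=\Psi_{n+1}$, $f\Psi'_n=\Psi'_{n+1}$, $f(K_u)=K_u$ and $f(K_s)=K_s$. So $f(X)=X$, $f(K_0)=K_0$, and $f$ is a homeomorphism of $X$.

**The mirror.** The map $\iota(a,b,h)=((b_{-k})_k,(a_{-k})_k,(h_{-n,1-\epsilon})_{n,\epsilon})$ is an isometric involution. The first component of $\iota\Psi_n(z)$ has entries $\Theta_s(z)_{n-k}=\Theta'_u(z)_{k-n}$, the second has entries $\Theta_u(z)_{n-k}=\Theta'_s(z)_{k-n}$, and the third is $2^{-|n|}\Lambda(z)e_{-n,1}$. Hence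
$$\iota\Psi_n=\Psi'_{-n},\qquad\iota(K_u)=K_s,\qquad\iota(X)=X,\qquad\iota f\iota^{-1}=f^{-1}.\tag{11}$$
The last identity is clear on sequences. In $H$, $\iota B\iota^{-1}(ve_{n,\epsilon})=2^{|n|-|n-1|}ve_{n-1,\epsilon}=B^{-1}(ve_{n,\epsilon})$.

**Lemma 12.**

(a) $X$ is compact, and so is $D=K_u\cup\bigcup_{n\ge1}(P_n\cup P'_n)$.

(b) $\Psi_n(b(\tau))=f^n(u(\tau))\in K_u$, $\Psi_n(V_0)\subseteq K_s$, and $\Psi_n(Q)\cup\Psi'_n(Q)\subseteq K_0$.

(c) $\Psi_n(P\setminus Q)$ is open in $X$ and disjoint from $K_0$, and $\Psi_n$ restricts to a homeomorphism of $P\setminus Q$ onto it; likewise for $\Psi'_n$. These sets are pairwise disjoint, and $X\setminus K_0$ is their union. So $K_0$ is closed.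

(d) A non-empty open subset of $X$ embeds in $\mathbb R^2$.

(e) $\dim X\le1$.

*Proof.* (a) The sets $P_n,P'_n,K_u,K_s$ are compact, so it suffices to find limits for sequences in pieces with $n_i\to\pm\infty$. Let $n_i\to+\infty$. By (9), $\Psi_{n_i}(z_i)$ has $a_{k+1}=Ta_k$ as soon as $k+n_i\ge1$, its $b_k$-coordinate is at most $2^{-(k+n_i)}\to0$, and $h\to0$. By (10) the same holds for $\Psi'_{n_i}(z_i)$. A subsequence converges in every coordinate, and its limit lies in $K_u$. For $n_i\to-\infty$ apply $\iota$. The argument for $n_i\to+\infty$ also covers $D$.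

(b) Use (8) and $\Lambda|_Q=0$; for $\Psi'_n$ apply (11).

(c) By (b), $\Psi_n(P\setminus Q)=\{w\in X:h_{n,0}(w)\ne0\}$, because in all other pieces and on $K_0$ the slot $(n,0)$ vanishes. This set is open and disjoint from $K_0$. As $\Lambda$ is injective on $P\setminus Q$, so is $\Psi_n$. The map $\Psi_n:P\to X$ is closed and $P\setminus Q$ is the full preimage of $\Psi_n(P\setminus Q)$, so the restriction is a closed bijection onto its image, hence a homeomorphism. The rest is clear.

(d) Let $L^\circ=L\setminus(V_0\cup b(I)\cup t(I))$. It is open in $L$, and it contains every $q(\tau_i,\alpha_i)$ with $i\ne\emptyset$, since $\tau_i>0$ and $\alpha_i,\beta_i\notin\{0,1\}$. The map $\pi$ restricts to an open embedding of $L^\circ$ into $P\setminus Q$. By (c), $\Psi_0(\pi(L^\circ))$ is a non-empty open subset of $X$ homeomorphic to $L^\circ$, which embeds in the plane by Lemma 10.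

(e) First $\dim K_u\le1$: two points of $K_u$ with the same $a_{-N}$ agree in all coordinates of index $\ge-N$, so the fibers of $a\mapsto a_{-N}$ have diameter at most $2^{-N}$. By compactness, preimages of sufficiently short open intervals have diameter $<2\cdot2^{-N}$. Pulling back a finite cover of $I$ by short relatively open intervals with every point in at most two of them gives the covers required in (F4). By $\iota$, $\dim K_s\le1$. Finally $P\setminus Q$ is a countable union of compact sets, so by (c) $X$ is the union of $K_u$, $K_s$ and countably many compact sets homeomorphic to subsets of $P$. The countable sum theorem gives $\dim X\le1$. $\square$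

## 10. Every continuum in $X$ is stretched

**Lemma 13.** $\sup_{n\in\mathbb Z}\operatorname{diam}f^n(C)\ge1$ for every non-trivial continuum $C\subseteq X$.

*Proof.* The supremum does not change if $C$ is replaced by $f^j(C)$ or, by (11), by $\iota(C)$, and it does not increase if $C$ is replaced by a subcontinuum.

**Case 1: $C\not\subseteq K_0$.** We move the problem into $P$ and use Lemma 11(c). By Lemma 12(c) and boundary bumping, $C$ contains a non-degenerate continuum inside some $\Psi_n(P\setminus Q)$ or $\Psi'_n(P\setminus Q)$. Applying $\iota$ if necessary and then a power of $f$, we may assume that it is $\Psi_0(C')$ with $C'\subseteq P\setminus Q$ a non-degenerate continuum. By Lemma 11(c), $x(C')$ or $y(C')$ is a non-degenerate interval. By (9), for $k\ge1$ the coordinate $a_0$ maps $f^k\Psi_0(C')=\Psi_k(C')$ onto $T^{k-1}(x(C'))$, and the coordinate $b_0$ maps $f^{-k}\Psi_0(C')=\Psi_{-k}(C')$ onto $T^k(y(C'))$. By Lemma 1 one of these is $I$ for some $k$, so some iterate has diameter $\ge1$.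

**Case 2: $C\subseteq K_0$.** This is the computation of Section 1. The sets $K_u\setminus\{p\}$ and $K_s\setminus\{p\}$ are open in $K_0$, and $C$ has a point different from $p$. So by boundary bumping $C$ contains a non-degenerate continuum $C'$ in one of them, and by $\iota$ we may take it to be in $K_u$. Some coordinate $a_k$ is non-constant on $C'$, and $a_{k+m}(C')=T^m(a_k(C'))=I$ for some $m\ge0$. So $\operatorname{diam}f^{k+m}(C')\ge1$. $\square$

## 11. The bridges make $X$ locally connected

Recall $D=K_u\cup\bigcup_{n\ge1}(P_n\cup P'_n)$. By (9) and (10),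
$$a_{k+1}=Ta_k\ \text{ on }D\quad(k\ge0).\tag{12}$$
For a non-empty closed interval $J\subseteq I$ (possibly a point) let $D_J=\{w\in D:a_0(w)\in J\}$, a compact set.

**Lemma 14.** $D_J$ is connected.

*Proof.* Suppose $D_J=A\sqcup A'$ with $A,A'$ closed and non-empty. Let $G=\{a\in K_u:a_0\in J\}$.

**Step 1: reduction to $G$.** We show that $A\cap G$ and $A'\cap G$ are non-empty. It suffices that every $w\in D_J\setminus K_u$ lies in a connected subset of $D_J$ that meets $G$. If $w=\Psi_n(z)$ with $n\ge1$, take $\Psi_n(x^{-1}(x(z)))$: there $a_0=T^{n-1}x$ is constant, and by Lemma 11(a) the set is connected and contains a point $\Psi_n(b(\cdot))\in K_u$. If $w=\Psi'_n(z)$ with $n\ge1$, take the image under $\Psi'_n$ of the connected set from Lemma 11(b): there $a_0=T^ny$ is constant, and $\Psi'_n(V_0)=\iota\Psi_{-n}(V_0)\subseteq\iota(K_s)=K_u$.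

**Step 2: at a small scale the pieces of $G$ are not split.** With $G_c$ and $G_w$ as in Section 3, $G_c$ is a continuous image of $J$, because its points are determined continuously by $a_0$; so $G_c$ is connected. Moreover $G=\bigcup_cG_c$, since $a_{-k}$ is a $T$-preimage of $a_{-k+1}$. If $c,c'$ agree in the first $N$ letters, points of $G_c$ and $G_{c'}$ with equal $a_0$ agree in all coordinates of index $\ge-N$, so they are at distance $\le2^{-N}$. The sets $A\cap G$ and $A'\cap G$ are compact and disjoint. Choose $N$ with $2^{-N}<\operatorname{dist}(A\cap G,A'\cap G)$. Then every $G_w$ with $|w|=N$ lies in $A$ or in $A'$.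

**Step 3: climbing down with bridges.** We show: if each $G_{w'}$ with $|w'|=n$ lies in one of $A,A'$, where $n\ge1$, then so does each $G_w$ with $|w|=n-1$. Take $v_0\in J$ and $v=g_{w_{n-1}}\cdots g_{w_1}(v_0)$. The set $\Psi_n(x^{-1}(v))$ is connected by Lemma 11(a), and on it $a_0=T^{n-1}v=v_0\in J$. So it lies in $D_J$, hence in one of $A,A'$. It contains $\Psi_n(b(v/2))=f^n(u(v/2))$ and $f^n(u(1-v/2))$. The coordinate of index $-l$ of $f^n(u(\tau))$, $0\le l\le n$, is $T^{n-l}\tau$. So for both points the coordinates of index $0,-1,\dots,-(n-1)$ are $v_0,g_{w_1}(v_0),\dots,v$, and the coordinates of index $-n$ are $v/2=g_0(v)$ and $1-v/2=g_1(v)$ respectively. Hence the points lie in $G_{w0}$ and $G_{w1}$. So $G_{w0}$ and $G_{w1}$ lie in the same one of $A,A'$, and with them $G_w=G_{w0}\cup G_{w1}$.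

Descending from $N$ to $0$, the whole of $G$ lies in one of $A,A'$, which contradicts Step 1. $\square$

**Lemma 15.** $\sup\{\operatorname{diam}f^m(D_J):|J|\le4^{-m}\}\to0$ as $m\to\infty$.

*Proof.* We estimate the coordinates on $f^m(D_J)$ one by one. By (12), for $k\ge-m$ the coordinate $a_k$ there equals $T^{k+m}$ of the original $a_0\in J$. As $T$ is $2$-Lipschitz, it varies by at most $2^{k+m}4^{-m}=2^{k-m}\le2^{-m/2}$ for $|k|\le m/2$. By (9) and (10), for $|k|\le m/2$ we have $0\le b_k\le2^{-(k+m)}\le2^{-m/2}$ on $f^m(D)$. Since $\sum_k2^{-|k|}=3$, all these coordinates contribute at most $6\cdot2^{-m/2}$ to a distance. The coordinates with $|k|>m/2$ contribute at most $8\cdot2^{-m/2}$, and $\|h\|\le2^{-(m+1)}M_\Lambda$ gives a contribution of at most $2^{-m}M_\Lambda$. $\square$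

**Lemma 16.** $X$ is connected and locally connected.

*Proof.* We verify property S. Let $\varepsilon>0$. Choose $m$ so that the supremum in Lemma 15 is less than $\varepsilon$, and cover $I$ by finitely many closed intervals $J$ of length $\le4^{-m}$. Then
$$f^m(D)=K_u\cup\bigcup_{n>m}(P_n\cup P'_n)$$
is the finite union of the sets $f^m(D_J)$, which are connected by Lemma 14 and have diameter $<\varepsilon$. By $\iota$ and (11), $K_s\cup\bigcup_{n<-m}(P_n\cup P'_n)$ is also such a finite union. The remaining sets $P_n,P'_n$ with $|n|\le m$ are finitely many continuous images of $P$, hence Peano continua, hence finite unions of connected sets of diameter $<\varepsilon$. By (F1), $X$ is locally connected.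

For connectedness, $D=D_I$ and $\iota(D)$ are connected and both contain $p$. Each $P_n$ and $P'_n$ is connected and meets $K_0\subseteq D\cup\iota(D)$ by Lemma 12(b). $\square$

**Proof of Theorem 1.** By Lemma 12(a) and Lemma 16, $X$ is a Peano continuum. By Lemma 12(e), and because $X$ is connected and non-degenerate, $\dim X=1$. The map $f$ is a homeomorphism of $X$, Lemma 13 gives the stretching, and Lemma 12(d) gives the planar open set. $\blacksquare$

## 12. Planar points are dense, and $K_{3,3}$ appears at every point of $K_0$

**Proof of Theorem 2.** The set $K_0$ is closed (Lemma 12(c)) and $f$-invariant, and the set of points with a planar neighborhood is open by definition.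

**Step 1: density of planar points.** We show that planar points outside $K_0$ are dense in $X$; this also shows that $K_0$ is nowhere dense. By Lemma 9, $L^\circ$ is dense in $L$, since it contains all $q(\tau_i,\alpha_i)$. So the open planar set $\Psi_n(\pi(L^\circ))$, which is disjoint from $K_0$, is dense in $P_n$; likewise $\Psi'_n(\pi(L^\circ))$ is dense in $P'_n$. It remains to see that $\bigcup_n(P_n\cup P'_n)$ is dense in $X$. For $a\in K_u$ and $N\ge0$ the point
$$f^N(u(a_{-N}))=\Psi_N(b(a_{-N}))\in P_N$$
has the coordinates $T^{k+N}a_{-N}=a_k$ for all $k\ge-N$, so these points converge to $a$ as $N\to\infty$. For $K_s$ use $\iota$.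

**Step 2: small copies of fibers near a given point of $K_u$.** Let $W$ be a neighborhood of $a\in K_u$. By Step 1 and continuity of $u$ there are $N$ and a non-degenerate closed interval $J'\subset(0,1)$ with $f^N(u(J'))\subseteq\operatorname{int}W$. We claim that for all large $m$
$$f^N\Psi_m(V_\tau)\subseteq W\quad\text{for all }\tau\in2^{-m}J'.\tag{13}$$
Let $m\ge2$, $\tau\in2^{-m}J'$ and $z\in V_\tau$. Since $2^m\tau\le1$, we have $T^l\tau=2^l\tau$ for $0\le l\le m$. So for $k>-m$ the point $\Psi_m(z)$ has $a_k=T^{k+m}\tau=u(2^m\tau)_k$. Moreover $b_k=2^{-(k+m)}y(z)$ for $k\ge-m$, and $\|h\|\le2^{-m}M_\Lambda$. Its distance to $u(2^m\tau)\in u(J')$ is therefore at most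
$$\sum_{k\le-m}2^{k}+\sum_{k\ge-m}2^{-|k|}2^{-(k+m)}+\sum_{k<-m}2^{k}+2^{-m}M_\Lambda\le(m+5+M_\Lambda)2^{-m},$$
since in the second sum each of the $m$ terms with $k<0$ equals $2^{-m}$, and the terms with $k\ge0$ add up to at most $2\cdot2^{-m}$. This tends to $0$ uniformly. As $f^N(u(J'))$ is a compact subset of $\operatorname{int}W$ and $f^N$ is uniformly continuous, (13) follows.

**Step 3: a triod in each of three copies.** Fix three values $m\ge2$ for which (13) holds, and $x_1<x_2<x_3$ in $J'$ with $2^{-m}x_r\notin\{\tau_i\}$ for these $m$ and all $r,i$; only countably many values are forbidden. For $\tau\notin\{\tau_i\}$, Section 7 (Step 4, first case) shows that the fibers of the collapse $\gamma_\tau:I\to V_\tau$ are points and closures of gaps. So by (F6) $V_\tau$ is an arc from $b(\tau)$ to $t(\tau)$. Put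
$$Y_m=\Psi_m\Bigl(t(2^{-m}[x_1,x_3])\cup\bigcup_{r=1}^3V_{2^{-m}x_r}\Bigr).$$
All occurring $\tau$ lie in $(0,\frac12)$. There $t$ is injective in $P$, each $V_\tau$ embeds in $P$, and $V_\tau\cap t(I)=\{t(\tau)\}$. So the set in brackets is an arc in $t(I)$ with three disjoint arcs attached, at its two ends and at the interior point $t(2^{-m}x_2)$. This is a triod with center $t(2^{-m}x_2)$ and end points $b(2^{-m}x_r)$. It meets $Q=b(I)\cup V_0$ only in these end points, since $\tau\notin\{0,1\}$ and $V_\tau\cap b(I)=\{b(\tau)\}$.

The map $\Psi_m$ is injective on $P\setminus Q$ and maps it off $K_0$. On the end points,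
$$\Psi_m(b(2^{-m}x_r))=f^m(u(2^{-m}x_r))=u(x_r),$$
because $T^{k+m}(2^{-m}x_r)=T^kx_r$ for $k\ge0$, and for $k\le0$ both sides have $k$-th coordinate $2^kx_r$. The three points $u(x_r)$ are distinct. So $Y_m$ is a triod with end points $u(x_1),u(x_2),u(x_3)$ that meets $K_0$ only there.

**Step 4: $K_{3,3}$.** The sets $\Psi_m(P\setminus Q)$ are disjoint for distinct $m$, so the three triods $Y_m$ are disjoint except for their common end points. Three centers, each joined to the same three end points by arcs that are otherwise disjoint, form a copy of $K_{3,3}$. By (13) its image under $f^N$ lies in $W$, because each point of the bracketed set lies in some $V_\tau$ with $\tau\in2^{-m}J'$. For points of $K_s$ apply $\iota$. So every neighborhood of every point of $K_0$ contains a copy of $K_{3,3}$. By (F7) no point of $K_0$ has a planar neighborhood, and the set of planar points is disjoint from $K_0$. $\blacksquare$
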